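# Canonical threefolds just above the Noether line and the constant $\frac23$

## 1. The canonical algebra of a fibration in $(1,2)$-surfaces, and a sublattice of it

The canonical ring of a surface with $K^2=1$ and $p_g=2$ is a very simple object, $\mathbb C[x_0,x_1,y,z]/(z^2-\mathsf f_{10})$. This lecture is about its family version. For a threefold $X$ fibred over $\mathbb P^1$ in such surfaces we take the graded algebra of vector bundles $R=\bigoplus_n f_*\mathcal O_X(nK_X)$ and compare it, near each point $p$ of the base, with the subalgebra generated by the best possible choice of $x_0,x_1,y,z$ near $p$. The comparison gives nonnegative integers $\tau_n(p)$. We define them first and then say what they are for. We work over $\mathbb C$.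

**Definition (canonical singularities).** A normal variety $X$ with $K_X$ $\mathbb Q$-Cartier has canonical singularities if for a resolution $\pi\colon W\to X$ we have $K_W=\pi^*K_X+E_\pi$ with $E_\pi\ge0$ exceptional. Consequently $\pi_*\mathcal O_W(nK_W)=\mathcal O_X(nK_X)$ for $n\ge1$, where $\mathcal O_X(nK_X)$ is the reflexive sheaf. Such singularities are rational, so $X$ is Cohen–Macaulay (CM). For surfaces they are the Du Val singularities, and $K$ is Cartier. For example $\frac12(1,1,1)=\mathbb C^3/\pm1$ is canonical: the blow-up of the origin has exceptional divisor $E$ with discrepancy $\frac12$.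

**Definition ($(1,2)$- and $(1,1)$-surfaces).** A $(1,2)$-surface (resp. $(1,1)$-surface) is a surface of general type whose minimal model has $K^2=1$ and $p_g=2$ (resp. $p_g=1$). A canonical surface is a surface with Du Val singularities and ample $K$. For example, a general hypersurface of degree $10$ in $\mathbb P(1,1,2,5)$ has $K=\mathcal O(10-1-1-2-5)=\mathcal O(1)$, $K^2=\frac{10}{1\cdot1\cdot2\cdot5}=1$, $p_g=2$. By [BHPV, VII.7] (Barth–Hulek–Peters–Van de Ven, *Compact complex surfaces*) the canonical ring of every $(1,2)$-surface is $\mathbb C[x_0,x_1,y,z]/(z^2-\mathsf f_{10})$ with degrees $1,1,2,5$.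

**Lemma 1.** A minimal surface of general type with $K^2=1$ has $q=0$ and $p_g\le2$. Let $F$ be a canonical surface with $K_F^2=1$. Every member of $|K_F|$ is integral. Two different members meet in exactly one point; it is a smooth point of $F$ and they are transversal there.

*Proof.* Noether's inequality $K^2\ge 2p_g-4$ gives $p_g\le2$. If $q>0$, there are connected étale covers of every degree $n$. Such a cover has $K^2=n$ and $\chi(\mathcal O)\ge n$ (as $\chi\ge1$ for surfaces of general type), and $n=K^2\ge2p_g-4\ge2\chi-6\ge 2n-6$ is absurd for $n>6$. If a member of $|K_F|$ were a sum $D'+D''$ of nonzero effective Weil divisors, then $K_FD'$ and $K_FD''$ would be positive integers with sum $1$. So a member is a prime divisor; being a Cartier divisor on a CM surface it has no embedded points and is an integral scheme. Two different members have no common component, so their intersection is a scheme of length $K_F^2=1$. At that point the maximal ideal of $F$ is generated by two elements, so $F$ is smooth there and the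 members are transversal. $\square$

**Standing set-up of Sections 1 and 4–8.** $X$ is a projective threefold with canonical singularities, $f\colon X\to B=\mathbb P^1$ has connected fibres, $K_X$ is $f$-ample, and the general fibre $F$ is a canonical $(1,2)$-surface. Put
$$R_n=f_*\mathcal O_X(nK_X),\qquad R=\bigoplus_{n\ge0}R_n,\qquad R_1=\mathcal O(a)\oplus\mathcal O(b),\ a\ge b,\qquad d=a+b=\deg f_*\omega_X,\qquad \mathbb K=\mathbb C(B).$$
Each $R_n$ is a vector bundle, $R$ is a finitely generated $\mathcal O_B$-algebra, and $X=\operatorname{Proj}_BR$. The subscript $\mathbb K$ denotes the generic fibre, so $R_{\mathbb K}$ is the canonical ring of $X_\eta$, a surface over $\mathbb K$ with $K_{X_\eta}=\mathcal O(1)$ invertible.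

**Step 1: equation of the generic fibre.** We bring $R_{\mathbb K}$ to a normal form without extending $\mathbb K$. Over $\overline{\mathbb K}$ the ring is as in [BHPV, VII.7]. Choose a basis $x_0,x_1$ of $R_{\mathbb K,1}$, an element $y\in R_{\mathbb K,2}$ outside $\mathrm{Sym}^2R_{\mathbb K,1}$, and $z\in R_{\mathbb K,5}$ outside the span of the monomials in $x_0,x_1,y$. Over $\overline{\mathbb K}$ these differ from the generators of [BHPV] by an admissible change of variables, so they generate $R_{\mathbb K}$, with one relation in degree $10$ in which $z^2$ occurs. Completing the square we get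
$$R_{\mathbb K}=\mathbb K[x_0,x_1,y,z]/(z^2-\mathsf f(x_0,x_1,y)),\qquad\deg\mathsf f=10 .$$

**Step 2: the involution acts on $R$.** The aim is to split the integral structure $R$, not only $R_{\mathbb K}$, into even and odd parts in $z$. The algebra automorphism $\iota\colon z\mapsto-z$ induces an automorphism of $X_\eta$, hence a birational automorphism of $X$ over $B$. Pull-back of pluricanonical forms under it preserves $R$, because by canonical singularities $R_n$ consists of the pluricanonical forms regular on resolutions over open subsets of $B$. This pull-back and $\iota$ are two automorphisms of the graded algebra $R_{\mathbb K}$ inducing the same automorphism of $X_\eta=\operatorname{Proj}R_{\mathbb K}$. As $\mathcal O(1)$ is invertible and $R_{\mathbb K}$ is its section ring, they differ by an automorphism of the line bundle $\mathcal O(1)$ over the identity, that is, in degree $n$ by $u^n$ with $u\in\mathbb K^*$. Both have square $1$, so $u=\pm1$. Hence $\iota$ preserves $R$, and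
$$R=R^+\oplus R^-,\qquad R^+_{\mathbb K}=\mathbb K[x_0,x_1,y],\qquad R^-_{\mathbb K}=z\,\mathbb K[x_0,x_1,y].$$

**Step 3: the sublattice.** Fix $p\in B$, $\mathcal O=\mathcal O_{B,p}$ with uniformizer $t$, and write $R$ also for its localization at $p$. Choose $x_0,x_1$ an $\mathcal O$-basis of $R_1$. Put $\mathcal S_2=R_2\cap\mathrm{Sym}^2R_{1,\mathbb K}$; the quotient $R_2/\mathcal S_2$ is free of rank one, and we let $y\in R_2$ lift a generator of it. Let $z$ be a generator of $R_5^-=R_5\cap\mathbb Kz$. Then $A:=\mathcal O[x_0,x_1,y]\subset R^+$, and we put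
$$\tau_n(p)=\mathrm{length}\big(R_n/(A_n\oplus zA_{n-5})\big),\qquad\tau_n=\sum_{p\in B}\tau_n(p).$$
The sum is finite: over an open subset of $B$ choose $x_0,x_1,y,z$ as above; the finitely many generators of $R$ are polynomials in them with coefficients in $\mathbb K$, and after shrinking the open set these coefficients are regular. So $R=A\oplus zA$ for almost all $p$. For $n\le4$ we have $R_n=R_n^+$. As $R_5^-=\mathcal Oz$, $\tau_5(p)=\mathrm{length}(R_5^+/A_5)$. As $R_2=\mathcal S_2\oplus\mathcal Oy$, $\tau_2(p)=\mathrm{length}(\mathcal S_2/\mathrm{Sym}^2R_1)$.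

**Lemma 2.** Let $M\subset N$ be $\mathcal O$-lattices of full rank in a finite-dimensional $\mathbb K$-vector space. (a) If $U_j\subset M/tM$ is the set of classes $\bar u$ having a lift $u\in M$ with $t^{-j}u\in N$, then $\mathrm{length}(N/M)=\sum_{j\ge1}\dim U_j$. (b) For a filtration of the vector space, $\mathrm{length}(N/M)$ is the sum of the lengths for the lattices induced on the graded pieces.

*Proof.* By elementary divisors $M$ has a basis $m_i$ such that $t^{-a_i}m_i$ is a basis of $N$, $a_i\ge0$. Then $U_j$ is spanned by the $\bar m_i$ with $a_i\ge j$, which proves (a). Part (b) is additivity of length. $\square$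

**Independence of the choices.** Filter $\mathbb K[x_0,x_1,y]_n$ by powers of the ideal $(x_0,x_1)$. Its $i$-th graded piece ($i\equiv n$ mod $2$, $0\le i\le n$) is $\mathrm{Sym}^i(R_{1,\mathbb K})\otimes(R_{2,\mathbb K}/\mathrm{Sym}^2R_{1,\mathbb K})^{(n-i)/2}$. Modulo $(x_0,x_1)$, $y$ is the chosen generator of $R_2/\mathcal S_2$, so $A_n$ induces on this piece the lattice $\mathrm{Sym}^iR_1\otimes(R_2/\mathcal S_2)^{(n-i)/2}$, which depends only on $R$. By Lemma 2(b), $\mathrm{length}(R_n^+/A_n)$ does not depend on the choices; the same holds for $\tau_n(p)$ (the odd part is twisted by $R_5^-$) and for the condition $R^+=A$.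

**Definition (simple point).** The point $p$ is simple if $R^+=A$ at $p$.

**Example 1.** Let $R=\mathcal O[x_0,x_1,y,w,z]/(x_0y-tw,\ z^2-\mathsf f)$ with $\deg w=3$. Here $w=x_0y/t$ is an element of $R_3$ not in $A_3$. So $\tau_2(p)=0$, $R_3=A_3+\mathcal Ow$ and $\tau_3(p)=1$, and in the notation of Lemma 2 the space $U_1$ in degree $3$ is spanned by $x_0y$. In degree $4$ the new elements are $x_0w,x_1w$, so $\tau_4(p)=2$. This algebra is realized by a threefold in Section 3.

**Orders along fibre components.** Let $G$ be a component of $X_p$ (a surface), $m_G=\mathrm{ord}_G(t)$. For a nonzero homogeneous $s\in R_{\mathbb K,n}$ let $w_G(s)$ be the order along $G$ of $s$ as a rational section of $\mathcal O_X(nK_X)$. As $X$ is normal,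
$$R_n=\{s\in R_{\mathbb K,n}:\ w_G(s)\ge0\text{ for all }G\subset X_p\}\quad\text{at }p,$$
and $w_G(ss')=w_G(s)+w_G(s')$. If a homogeneous $s\in R_{\mathbb K}$ satisfies $s^m=-\sum_{i\ge1}r_is^{m-i}$ with homogeneous $r_i\in R$, then $m\,w_G(s)\ge\min_i(m-i)w_G(s)$ forces $w_G(s)\ge0$. So $R$ is integrally closed in $R_{\mathbb K}$, which is normal, being the section ring of an ample line bundle on a normal surface. Hence $R$ is normal.

## 2. Volumes near the line $\frac43p_g-\frac{10}3$

A canonical threefold is a complex irreducible projective variety $X$ of dimension $3$ with at worst canonical singularities and $K_X$ ample; $p_g=h^0(X,K_X)$, $\operatorname{vol}(X)=K_X^3$, and $X$ is regular if $q(X)=h^1(\mathcal O_X)=0$. Put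
$$E(X):=K_X^3-\tfrac43p_g(X)+\tfrac{10}3 .$$

**Definition (simple fibration).** A simple fibration in $(1,2)$-surfaces is a projective variety $X$ with a morphism $f\colon X\to B$ onto a smooth projective curve such that all singularities of $X$ are canonical, $K_X$ is $f$-ample, and for every $p\in B$ the canonical ring of the fibre $X_p$ is of the form $\mathbb C[x_0,x_1,y,z]/(f_{10})$ with degrees $1,1,2,5$ and $\deg f_{10}=10$.

So the requirement is that every fibre, not only the general one, has the expected ring. Two results are recalled and may be used.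

**(B)** A simple fibration $X$ in $(1,2)$-surfaces is $2$-Gorenstein. If it is regular, then $K_X^3=\frac43p_g-\frac{10}3+\frac N6$ with $N\in\mathbb N$, and $X$ is Gorenstein if and only if $N=0$.

**(C)** If $X$ is a canonical threefold with $p_g\ge11$ and $K_X^3\le\frac43p_g-\frac{10}3+\frac26$, then $X$ is $2$-Gorenstein and $K_X^3=\frac43p_g-\frac{10}3+\frac N6$ with $N\in\{0,1,2\}$; it is Gorenstein if and only if $N=0$.

In particular canonical threefolds with $p_g\ge11$ have $E(X)\ge0$ (Noether inequality). Say that $\epsilon>0$ has property $(\ast)$ if there is $P=P(\epsilon)$ such that every canonical threefold with $p_g\ge P$ and $\operatorname{vol}(X)<\frac43p_g-\frac{10}3+\epsilon$ is a regular simple fibration in $(1,2)$-surfaces. The question, from Roberto Pignatelli, *On canonical threefolds near the Noether line*, arXiv:2410.06009 (2024), is: what is the maximal $\epsilon$ with $(\ast)$, if it exists? The answer is $\frac23$.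

**Theorem A.** There is $P$ such that every canonical threefold $X$ with $p_g(X)\ge P$ and $E(X)<\frac23$ is a regular simple fibration in $(1,2)$-surfaces. For every $m\ge1$ there is a canonical threefold with $p_g=3m+3$ and $E=\frac23$ which is not a simple fibration. Hence $\epsilon$ has $(\ast)$ if and only if $\epsilon\le\frac23$, and the maximal $\epsilon$ exists and equals $\frac23$.

**Theorem B** (no largeness assumption). Let $X$ be projective with canonical singularities, $f\colon X\to\mathbb P^1$ with connected fibres, $K_X$ $f$-ample, general fibre a canonical $(1,2)$-surface. Put $d=\deg f_*\omega_X$ and $E:=K_X^3-\frac43(d+2)+\frac{10}3$. Then either $f$ is a regular simple fibration or $E\ge\frac23$.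

The numbers $\tau_n(p)$ enter as follows. If all points are simple, $f$ is a simple fibration (Section 4). If not, some lattice $A_n$ is strictly smaller than $R_n$, and since $\deg R_n$ is given by Riemann–Roch, the defect can be read off from $K_X^3$. Section 3 gives examples, including the sharp ones. Sections 4–8 prove Theorem B. Sections 9–11 show that for $p_g\gg0$ and $E(X)<\frac23$ the threefold has the fibration required by Theorem B.

## 3. Threefolds in weighted projective bundles: $E=\frac N6$ and $E=\frac23$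

Let $\mathbf P\to\mathbb P^1_{(t_0:t_1)}$ be the toric bundle whose fibre is a weighted projective space with coordinates $u_i$ of weight $w_i$, where $u_i$ is a section of $w_iH-d_iF$, $F$ the fibre. Then $K_{\mathbf P}=-\sum(w_iH-d_iF)-2F$. If the fibre has dimension $r$, then $H^rF=1/\prod w_i$, and $\prod(w_iH-d_iF)=0$ because the coordinates have no common zero.

Let $X\subset\mathbf P$ be a complete intersection as below, meeting points with nontrivial stabilizers only in a finite set, normal, with $K_X=H|_X$ by adjunction off that set. Let $S=\mathcal O[u_i]/(\text{equations})$ be its coordinate algebra over a local ring of $\mathbb P^1$. It is a complete intersection, hence CM, of dimension $4$ with $\dim S/S_+=\dim\mathcal O=1$, so $S_+$ has grade $3\ge2$ and $f_*\widetilde{S(n)}=S_n$. Moreover $\widetilde{S(n)}$ is CM and equals $\mathcal O_X(nK_X)$ off finitely many points, hence everywhere. So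
$$R=S.\tag{1}$$

**Example 2 (simple fibrations with $E=\frac N6$).** Let $k\ge1$, $N\ge0$, $d=3k+2+N$, $a=\lceil d/2\rceil$, $b=\lfloor d/2\rfloor$, $e=2k+N$, $g=5k+2N$. Then $5e-2g=N$, $g=a+b+e-2$, and $5b\ge g$, since $\frac{3k+1+N}2\ge k+\frac{2N}5$. In the $\mathbb P(1,1,2,5)$-bundle with $x_0,x_1,y,z$ sections of $H-aF,H-bF,2H-eF,5H-gF$ let $X$ be $z^2=\mathsf f(x_0,x_1,y;t)$ of class $10H-2gF$, $\mathsf f$ general.

On the $\mathbb P(1,1,2)$-bundle $Y$ the system of the $\mathsf f$'s contains $x_0^{10},x_1^{10},y^5$ multiplied by $H^0(\mathcal O(10a-2g))$, $H^0(\mathcal O(10b-2g))$, $H^0(\mathcal O(N))$, so it is base point free. Off $\Gamma_Y=\{x_0=x_1=0\}$, $Y$ is smooth with trivial stabilizers and $\{\mathsf f=0\}$ is smooth by Bertini, so the double cover $X$ is smooth there. Near $\Gamma_Y$ put $y=1$; the group $\mu_2$ acts by $-1$ on $x_0,x_1,z$, and $\mathsf f=\kappa(t)+(\text{order}\ge2\text{ in }x_0,x_1)$ with $\kappa$ general of degree $N$. Where $\kappa\ne0$ we have $z\ne0$, $\mu_2$ acts freely, and $X$ is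 smooth. At the $N$ simple zeros of $\kappa$, $t$ is eliminated and $X$ is $\frac12(1,1,1)$. The locus $x_0=x_1=y=0$ does not meet $X$. $X$ is irreducible: it is normal, its components are disjoint and each surjects onto the irreducible $Y$, but a point with $\mathsf f=0$ has one preimage. Adjunction gives $K_X=H+(a+b+e-g-2)F=H$. It is ample, since $10H-F$ is base point free (use $x_0^{10},x_1^{10},y^5,z^2$) and $H+kF$ is ample for $k\gg0$, and $H$ is a positive combination of $H-\frac1{10}F$ and $H+kF$.

By (1), $R=A\oplus zA$ everywhere, so all $\tau_n$ vanish, $p_g=d+2=3k+4+N$, and $f$ is a regular simple fibration by Lemma 4 below. From $H^3F=\frac1{10}$ and $H^4=\frac1{10}(d+\frac e2+\frac g5)$ we get $K_X^3=H^3(10H-2gF)=d+\frac e2=4k+2+\frac32N$, while $\frac43p_g-\frac{10}3=4k+2+\frac43N$. So $E=\frac N6$.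

**Proposition 3.** For every $m\ge1$ there is a canonical threefold with $p_g=3m+3$ and $E=\frac23$ which is not a simple fibration in $(1,2)$-surfaces.

*Proof.* The idea is to realize Example 1 at one point of $\mathbb P^1$. Let $a=\lceil\frac{3m+1}2\rceil$, $b=\lfloor\frac{3m+1}2\rfloor$, $e=2m$, $g=5m$, $h=a+e+1$. In the $\mathbb P(1,1,2,3,5)$-bundle with $x_0,x_1,y,w,z$ sections of $H-aF$, $H-bF$, $2H-eF$, $3H-hF$, $5H-gF$ let
$$X:\qquad x_0y=t_0w,\qquad z^2=\mathsf f(x_0,x_1,y,w;t),$$
of classes $3H-(a+e)F$ and $10H-2gF$, $\mathsf f$ general. As $a,b\ge m$, $\frac e2=m$, $\frac h3>m$ and $2g=10m$, every monomial of weighted degree $10$ in $x_0,x_1,y,w$ occurs in $\mathsf f$ with a general coefficient in $H^0(\mathcal O(k))$, $k\ge0$; for $y^5$, $k=0$.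

**Step 1: singularities.** The aim is to show that $X$ has terminal singularities. Let $Y=\{x_0y=t_0w\}$ in the $\mathbb P(1,1,2,3)$-bundle. The system of the $\mathsf f$'s contains $x_0^{10},x_1^{10},y^5$ times base point free systems on $\mathbb P^1$, so its base locus on $Y$ lies in $\{x_0=x_1=y=0\}=\{Q\}$, where $w\ne0$ and hence $t_0=0$. (It contains $Q$, as $3\nmid10$.) The partial derivatives of $x_0y-t_0w$ with respect to $x_0,y,t_0,w$ are $y,x_0,-w,-t_0$. Nontrivial stabilizers on $Y$ occur only along $\Gamma_Y=\{x_0=x_1=w=0\}$ ($\mu_2$) and at $Q$ ($\mu_3$). So outside $Q$, $\Gamma_Y$ and the point $N_0=\{x_0=y=w=t_0=0\}$, $Y$ is smooth with trivial stabilizers, $\{\mathsf f=0\}$ is smooth by Bertini, and $X$ is smooth over these points.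

Over $\Gamma_Y$: here $\mathsf f=\kappa y^5$ with a constant $\kappa\neq0$, so $y,z\ne0$ and the stabilizer (weights $2,5$) is trivial. Normalize by $\zeta=z/y^2$ of weight $1$: put $X_i=x_i/\zeta$, $W=w/\zeta^3$, $u=z^2/y^5$, so that $y/\zeta^2=1/u$ and $z/\zeta^5=1/u^2$. The equations become $X_0=ut_0W$ and, after multiplication by $u^5$, $u=\kappa+(\text{terms vanishing for }X_0=X_1=W=0)$. The implicit function theorem gives $X_0$ and $u$, so $X$ is smooth with local coordinates $X_1,W,t$.

Over $N_0$: put $x_1=1$; $Y$ is the node $x_0y=t_0w$, and $\mathsf f\ne0$ because of $x_1^{10}$. So $X$ has two ordinary nodes, which are terminal.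

At $Q$: put $w=1$, group $\mu_3$. The first equation gives $t_0=x_0y$. $\mathsf f$ contains $w^3x_1$ with nonzero coefficient at $t_0=0$ (the degree in $t$ of this coefficient is $3h+b-10m=3a+b+3-4m>0$), so $z^2=\mathsf f$ eliminates $x_1$. Thus $X$ is $\mathbb C^3_{x_0,y,z}/\mu_3$ with weights $(1,2,5)\equiv(1,2,2)$, the terminal point $\frac13(1,2,2)$.

The locus $x_0=x_1=y=w=0$ does not meet $X$, so $X\to Y$ is a finite double cover. Hence $X$ is normal with terminal singularities. It is irreducible: $Y$ is irreducible, $X$ is equidimensional and finite over $Y$, so each component surjects onto $Y$; components of the normal $X$ are disjoint, but $Q$ has one preimage.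

**Step 2: invariants.** The aim is to compute $K_X$, $p_g$ and $K_X^3$. Points with nontrivial stabilizer on $X$: where only $y$ is nonzero the second equation fails, where only $z$ is nonzero it fails too, and where only $w$ is nonzero we are at $Q$; all other stabilizers are trivial. With $K_{\mathbf P}=-12H+(a+b+e+h+g-2)F$ adjunction gives
$$K_X=H+(b+h-g-2)F=H|_X,$$
since $b+h-2=a+b+e-1=5m=g$. As $a,b,e,h,g\ge1$, $30H-F$ is base point free (use $x_0^{30},x_1^{30},y^{15},w^{10},z^6$), so $H-\frac1{30}F$ is nef; $H+kF$ is ample for $k\gg0$; $H$ is a positive combination of these, so $H$ is ample. By (1), $f_*\mathcal O_X(K_X)=\mathcal O(a)\oplus\mathcal O(b)$ and $p_g=a+b+2=3m+3$. With $H^4F=\frac1{30}$ and $H^5=\frac1{30}(a+b+\frac e2+\frac h3+\frac g5)$,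
$$K_X^3=H^3(3H-(a+e)F)(10H-2gF)=a+b+\tfrac e2+\tfrac{h-a-e}3=4m+\tfrac43=\tfrac43p_g-\tfrac{10}3+\tfrac23 .$$

**Step 3: $X$ is not a simple fibration.** At $Q$ the form $dx_0\,dy\,dz$ has weight $1+2+2\equiv2\not\equiv0$ mod $3$, so $2K_X$ is not Cartier. By (B) simple fibrations are $2$-Gorenstein. $\square$

## 4. Points where $R^+=\mathcal O[x_0,x_1,y]$

**Lemma 4.** If $p$ is simple, then $R=A[z]/(z^2-\mathsf f)$ at $p$, and the canonical ring of $X_p$ is $\mathbb C[x_0,x_1,y,z]/(z^2-\bar{\mathsf f})$. If all $p$ are simple, $f$ is a regular simple fibration.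

*Proof.* **Step 1: the odd part.** We show $R^-=zA$. Let $v_0$ be the Gauss valuation ($t$-order of the coefficients) on $\mathbb K[x_0,x_1,y]$, so $\{v_0\ge0\}=A$. We have $\mathsf f=z^2\in R^+_{10}=A_{10}$. Further $v_0(\mathsf f)\le1$: otherwise $(z/t)^2\in A$, so $z/t$ is integral over $R$ and lies in $R_5^-$, contradicting that $z$ generates $R_5^-$. If $s=zg'\in R^-$, then $\mathsf fg'^2=s^2\in R^+=A$, so $v_0(g')\ge-\frac12$, that is $g'\in A$.

**Step 2: the fibre.** We compute the canonical ring. $X_p=\operatorname{Proj}\mathsf T$ with $\mathsf T=R/tR=\mathbb C[x_0,x_1,y,z]/(z^2-\bar{\mathsf f})$, a Gorenstein graded ring of dimension $3$ with $\omega_{\mathsf T}=\mathsf T(10-9)=\mathsf T(1)$. So $\omega_{X_p}=\mathcal O(1)$. In $\mathbb P(1,1,2,5)$ nontrivial stabilizers occur only at $(0:0:1:0)$ and $(0:0:0:1)$, and the latter is not on $X_p$. So off one point $\mathcal O(1)$ is invertible with $\mathcal O(n)=\mathcal O(1)^{n}$, and as $\mathcal O(n)$ is CM, $\omega_{X_p}^{[n]}=\mathcal O(n)$ everywhere. Finally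 $H^0(X_p,\mathcal O(n))=\mathsf T_n$ since $\operatorname{depth}\mathsf T=3\ge2$.

**Step 3: regularity.** By Kollár's theorem $R^1f_*\omega_X$ is torsion free; its rank is $q(F)=0$ (Lemma 1), so it vanishes, and $R^2f_*\omega_X=\omega_B$. Hence $h^1(\mathcal O_X)=h^2(\omega_X)=h^1(R^1f_*\omega_X)+h^0(R^2f_*\omega_X)=0$. $\square$

## 5. The order of the canonical form: $\delta_p\ge1$ at non-simple points

The generator $z$ is tied to $x_0,x_1,y$ by the canonical form of $X$. This gives one more invariant. Put
$$\Omega_w=x_0\,dx_1dy-x_1\,dx_0dy+2y\,dx_0dx_1 ,$$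
the contraction of $dx_0dx_1dy$ with the Euler field of weights $(1,1,2)$.

**Definition of $\delta_p$.** On the chart $x_0\ne0$ of $X_\eta$ put $u=x_1/x_0$, $v=y/x_0^2$, $\zeta=z/x_0^5$, so that $\zeta^2=\mathsf f(1,u,v)$ and $\omega_{X_\eta}$ is generated by $du\,dv/\zeta$. Since $dx_0dx_1dy=x_0^3\,dx_0\,du\,dv$, we have $\Omega_w=x_0^4\,du\,dv$ and $x_0\Omega_w/z=du\,dv/\zeta$. The same holds for $x_1\ne0$, and the rest of $X_\eta$ is the point $x_0=x_1=0$ (Lemma 1). So $s\mapsto s\,\Omega_w/z$ is an isomorphism $\mathcal O(1)\to\omega_{X_\eta}$ of invertible sheaves. On the other hand an element $s\in R_{\mathbb K,1}$ is a rational $3$-form on $X$. The two identifications differ by a constant: the $3$-form attached to $s$ is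
$$s\,\eta,\qquad \eta=c\,\frac{\Omega_w\wedge dt}{z},\qquad c\in\mathbb K^*\text{ unique}.$$
Put $\delta_p=-\mathrm{ord}_p(c)$, for $x_0,x_1,y,z,t$ chosen at $p$ as in Section 1, and $\delta=\sum_p\delta_p$.

Changing $(x_0,x_1)$ by a matrix of determinant $D$, $y$ to $uy+s$ with $s\in\mathrm{Sym}^2R_{1,\mathbb K}$, $z$ to $u'z$ and $dt$ to $v\,dt$ multiplies $\Omega_w\wedge dt/z$ by $Duv/u'$, hence $c$ by the inverse. So $c\,(x_0\wedge x_1)\otimes y\otimes z^{-1}\otimes dt$ is a well-defined rational section of $\det R_1\otimes(R_2/\mathcal S_2)\otimes(R_5^-)^{-1}\otimes\omega_B$ with order $-\delta_p$ at $p$. With $e=\deg R_2/\mathcal S_2$ and $g=\deg R_5^-$ this says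
$$g=d+e-2+\delta.\tag{2}$$
In Proposition 3 we have $5m=(3m+1)+2m-2+\delta$, so $\delta=1$; in Example 2, $\delta=0$.

**Recall (log discrepancy).** If $v$ is a normalized divisorial valuation with centre on a regular scheme (essentially of finite type over $\mathbb C$) whose canonical sheaf is generated by $\Omega$, its log discrepancy is $A(v)=1+\mathrm{ord}_v(\Omega)$, the order being taken in the canonical sheaf of a model on which $v$ is a divisor. For the blow-up of a closed point in dimension $4$, $A(v)=4$. If $\{t=0\}$ is a regular divisor, the pair with this divisor is plt: $A(v)-v(t)$ is an integer $\ge0$, and $\ge1$ unless $v$ is the valuation of a component of $\{t=0\}$ or has centre of codimension one off it (where it is $1$). If $w$ restricts to $e\,v$ on a subfield of finite degree, $v$ normalized, then $\mathrm{ord}_w(\Omega)+1=e\,(\mathrm{ord}_v(\Omega)+1)$, since a uniformizer of $v$ is a unit times the $e$-th power of one of $w$.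

**Lemma 5.** $\delta_p\ge0$ for all $p$, and $\delta_p\ge1$ if $p$ is not simple.

*Proof.* **Step 1: $w_G$ as a valuation.** We extend $w_G$ to the field $\mathcal L=\mathrm{Frac}\,R_{\mathbb K}$. Let $\omega_0$ be a rational $3$-form generating $K_X$ at the generic point of $G\subset X_p$, and let $\xi$ be the homogeneous rational element of degree one with $\xi\eta=\omega_0$. Then $\mathcal L=\mathbb C(X)(\xi)$ and $w_G(\phi\xi^n)=\mathrm{ord}_G(\phi)$ for $\phi\in\mathbb C(X)$. So $w_G$ is induced by the valuation of the divisor $G\times\mathbb G_m\subset X\times\mathbb G_m$.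

**Step 2: the order of $\Omega:=dx_0dx_1dy\,dt$.** Write $\Omega=\psi\,d\log\xi\wedge\omega_0$. The Euler field $\xi\partial_\xi$ multiplies homogeneous elements of degree $n$ by $n$ and kills $t$ and $\omega_0$. Contracting with it gives
$$\Omega_w\wedge dt=\psi\,\omega_0=\psi\,\xi\,c\,\frac{\Omega_w\wedge dt}z,\qquad\text{so}\qquad\psi=\frac z{c\,\xi}.$$
As $d\log\xi\wedge\omega_0$ generates the canonical sheaf of $X\times\mathbb G_m$ at the generic point of $G\times\mathbb G_m$, the order of $\Omega$ there is $w_G(z)+\delta_pm_G$.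

**Step 3: descent to $\mathrm{Spec}\,A$.** The restriction of $w_G$ to $\mathbb K(x_0,x_1,y)$, over which $\mathcal L$ has degree $2$, is $e_Gv_G$ with $v_G$ a normalized divisorial valuation; $v_G\ge0$ on $A$ since $A\subset R$, and $e_Gv_G(t)=m_G$. The canonical sheaf of the regular scheme $\mathrm{Spec}\,A$ is generated by $\Omega$. The ramification formula gives
$$w_G(z)+\delta_pm_G+1=e_GA(v_G).\tag{3}$$
The centre of $v_G$ lies in the regular irreducible divisor $\{t=0\}$, so $A(v_G)-v_G(t)$ is $\ge0$, and $\ge1$ if $v_G\ne v_0$, where $v_0$ is the valuation of $\{t=0\}$, i.e. the Gauss valuation.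

**Step 4: conclusion.** By (3), $w_G(z)\ge m_G-1-\delta_pm_G$ for all $G$. If $\delta_p\le-1$, then $w_G(z)\ge2m_G-1\ge m_G$ for all $G$, so $z/t\in R_5^-$, contradicting the choice of $z$. Let $p$ be non-simple. No $v_G$ equals $v_0$, since otherwise $R^+\subset\{v_0\ge0\}=A$. So $e_GA(v_G)\ge m_G+e_G$ and $w_G(z)\ge m_G(1-\delta_p)+e_G-1\ge m_G(1-\delta_p)$. If $\delta_p\le0$, again $w_G(z)\ge m_G$ for all $G$ and $z/t\in R_5^-$, a contradiction. $\square$

## 6. Riemann–Roch in degrees $2$ to $6$

**Recall (basket).** A canonical threefold singularity has a crepant terminalization $\gamma\colon X_t\to X$, that is, $X_t$ is terminal and $K_{X_t}=\gamma^*K_X$; and $R\gamma_*\mathcal O(nK_{X_t})=\mathcal O(nK_X)$ for $n\ge1$ (Kawamata–Viehweg vanishing, as $(n-1)K_{X_t}$ is $\gamma$-nef and $\gamma$-big). By [R] (Reid, *Young person's guide*) the plurigenus formula involves a finite basket of pairs $(b,r)$, $0<b\le r/2$, $\gcd(b,r)=1$: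
$$\chi(nK_X)=\tfrac{n(n-1)(2n-1)}{12}K_X^3-(2n-1)\chi(\mathcal O_X)+l_n,\quad l_n=\sum_{(b,r)}\sum_{k=1}^{n-1}c_k,\quad c_k=\tfrac{\overline{kb}(r-\overline{kb})}{2r},$$
$\overline{kb}$ being the residue mod $r$. The point $\frac12(1,1,1)$ contributes $(1,2)$ and $\frac13(1,2,2)$ contributes $(1,3)$. In sums over the basket, $b$ is the basket index.

**Step 1: Euler characteristics.** We express $\deg R_n$. Since $R^if_*\mathcal O(nK_X)=0$ for $i>0$, $n\ge2$ (Kawamata–Viehweg), $\chi(nK_X)=\deg R_n+\mathrm{rk}\,R_n$. Since $R^1f_*\omega_X=0$ and $R^2f_*\omega_X=\omega_B$, $\chi(\omega_X)=\chi(R_1)+\chi(\omega_B)=d+1$, so $\chi(\mathcal O_X)=-(d+1)$.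

**Step 2: the degrees of the sublattices.** The lattices $A_n\oplus zA_{n-5}$ at all $p$ agree with $R_n$ for almost all $p$, so they define a locally free subsheaf of $R_n$, and $\deg R_n=D_n+\tau_n$ with $D_n$ the sum of the degrees of the graded pieces $\mathrm{Sym}^{n-2k}R_1\otimes(R_2/\mathcal S_2)^k$ and $R_5^-\otimes\mathrm{Sym}^{n-5-2k}R_1\otimes(R_2/\mathcal S_2)^k$. As $\deg\mathrm{Sym}^jR_1=\frac{j(j+1)}2d$,
$$D_2=3d+e,\quad D_3=6d+(d+2e)=7d+2e,\quad D_4=10d+(3d+3e)+2e=13d+5e,$$
$$D_5=15d+(6d+4e)+(d+4e)+g=22d+8e+g,$$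
$$D_6=21d+(10d+5e)+(3d+6e)+3e+(d+2g)=35d+14e+2g,$$
with ranks $4,6,9,13,18$.

**Step 3: elimination.** With $t_n:=\tau_n-l_n$ and (2), Riemann–Roch for $n=2,\dots,6$ reads
$$K^3=2e+2+2t_2,\qquad 5K^3=4d+4e+2+2t_3,\qquad7K^3=6d+5e+2+t_4,$$
$$15K^3=14d+9e+2+\delta+t_5,\qquad\tfrac{55}2K^3=26d+16e+3+2\delta+t_6 .$$
The first two give $3K^3=4d-2+2t_3-4t_2$, so
$$e=\tfrac12K^3-1-t_2,\qquad d=\tfrac34K^3+\tfrac12-\tfrac12t_3+t_2 .$$
Inserting these in the last three, the terms in $K^3$ and the constants cancel, and we get $t_4=3t_3-t_2$, $\delta+t_5=7t_3-5t_2$, $2\delta+t_6=13t_3-10t_2$. Also $E=K^3-\frac43d+\frac23=\frac23(t_3-2t_2)$. Since $l_2=\sum c_1$, $l_3=\sum(c_1+c_2)$ and so on, this is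
$$E=\tfrac23\Big(\tau_3-2\tau_2+\sum s\Big),\qquad s=c_1-c_2=\tfrac{b(3b-r)}{2r};\tag{4}$$
$$\tau_4=3\tau_3-\tau_2-\sum m,\qquad m=2c_2+c_1-c_3=\min(b,r-2b);\tag{5}$$
$$\delta+\tau_5=7\tau_3-5\tau_2+\sum q_5,\quad q_5=c_4+c_3-6c_2-c_1;\tag{6}$$
$$2\delta+\tau_6=13\tau_3-10\tau_2+\sum q_6,\quad q_6=-2c_1-12c_2+c_3+c_4+c_5.\tag{7}$$
For $s$: $2r(c_1-c_2)=b(r-b)-2b(r-2b)=b(3b-r)$. For $m$: if $3b\le r$, then $2rm=4b(r-2b)+b(r-b)-3b(r-3b)=2br$; if $3b>r$, then $2rc_3=(3b-r)(2r-3b)=9br-9b^2-2r^2$ and $2rm=5br-9b^2-9br+9b^2+2r^2=2r(r-2b)$. So $m\ge0$, with $m=0$ only for $(1,2)$. For $(1,2)$: $c_1=c_3=c_5=\frac14$, $c_2=c_4=0$, hence $s=\frac14$ and $m=q_5=q_6=0$. For $b=1$, $r\ge4$: $2rq_5=4(r-4)+3(r-3)-12(r-2)-(r-1)=-6r$, so $q_5=-3$.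

As a check: in Example 2 all $\tau_n=0$ and the basket is $N\times(1,2)$, and (4) gives $E=\frac N6$. In Proposition 3, $\tau_2=0$, $\tau_3=1$, $\tau_4=2$, $\delta=1$, basket $(1,3)$: $s=0$ and $m=1$, so $E=\frac23$ and $\tau_4=3-1$.

**A direct attempt, and where it stops.** If $f$ is not simple, one hopes for $\tau_3\ge1$, and (4) then seems to give $E\ge\frac23$. Two terms are in the way: $-2\tau_2$, and $s$, which is negative when $3b<r$. Consider the data $\tau_2=0$, $\tau_3=1$, $\tau_4=2$, basket one point $(1,4)$. Then $s=-\frac18$, $m=1$; (5) holds, and (4) gives $E=\frac7{12}<\frac23$. If $w=u/t$ is the new element of degree $3$, its multiples by $x_0,x_1$ account exactly for $\tau_4=2$. In degree $5$ we have $q_5=-3$, so (6) says $\delta+\tau_5=4$, and the multiples of $w$ by the four monomials of degree $2$ give $\tau_5\ge4$. So $\tau_5=4$ and $\delta=0$ are still consistent with all equations up to degree $5$. What excludes these data is $\delta\ge1$, Lemma 5. The remaining points with $s<0$ are handled in degree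 $6$ by the next lemma, and $\tau_2>0$ by a geometric argument in Section 7.

**Lemma 6.** $s>\frac1{14}q_6$ for all $(b,r)$.

*Proof.* Put $x=b/r\in(0,\frac12]$ and $D:=(14s-q_6)/r=(16c_1-2c_2-c_3-c_4-c_5)/r$. If each $c_k/r$ is replaced by $\frac12kx(1-kx)$, the result is $21x^2$: the linear terms cancel, as $16-4-3-4-5=0$, and the quadratic ones give $\frac12(-16+8+9+16+25)=21$. For $j\le kx\le j+1$ the true value is $\frac12(kx-j)(1+j-kx)$, which exceeds $\frac12kx(1-kx)$ by $jkx-\frac{j(j+1)}2$. So $D$ equals $21x^2$ on $(0,\frac15]$, $21x^2-5x+1$ on $[\frac15,\frac14]$, $21x^2-9x+2$ on $[\frac14,\frac13]$, $21x^2-12x+3$ on $[\frac13,\frac25]$, $21x^2-17x+5$ on $[\frac25,\frac12]$. The last four quadratics have discriminants $-59,-87,-108,-131$. So $D>0$. $\square$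

## 7. The base curve $\Gamma$ and fibres with $\tau_2(p)\ge1$

By Lemma 1, $\{x_0=x_1=0\}$ on the generic fibre is one reduced $\mathbb K$-rational point $P_\eta$, smooth on $X_\eta$. Its closure $\Gamma$ is finite and birational over $B$, so $\Gamma\cong B$. At $P_\eta$ we have $z^2=\mathrm{const}\cdot y^5$, so $y\ne0$ there (otherwise all coordinates vanish). Let $P=\Gamma\cap X_p$. For $n_0$ even with $n_0K_X$ Cartier put
$$\rho_p=\tfrac1{n_0}\mathrm{ord}_P\big(y^{n_0/2}|_\Gamma\big)\ge0,\qquad\rho=\sum\rho_p .$$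
Elements of $\mathcal S_2$ vanish on $\Gamma$, so restriction gives a nonzero map $(R_2/\mathcal S_2)^{n_0/2}\to\mathcal O_\Gamma(n_0K_X)$, and comparing degrees, $K_X\Gamma=\frac e2+\rho$. Put $\lambda=3K_X\Gamma-(d-2)$.

**Step 1: an asymptotic formula for $E$.** We let $n\to\infty$ in Riemann–Roch. First, $\deg R_n\sim\frac{K^3}6n^3$. Next,
$$D_n\sim2\sum_{i\equiv n(2)}\Big(\tfrac{i^2}2d+i\,\tfrac{n-i}2e\Big)\sim\Big(\tfrac d6+\tfrac e{12}\Big)n^3 .$$
So $K^3=d+\frac e2+\mathrm{ex}$ with $\mathrm{ex}=6\lim\tau_n/n^3$. Since $\frac\lambda3=\frac e2+\rho-\frac d3+\frac23$ and $E=K^3-\frac43d+\frac23$,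
$$E=\tfrac\lambda3+(\mathrm{ex}-\rho).\tag{8}$$
Let $n_2=\#\{p:\tau_2(p)\ge1\}$. We bound both terms by $n_2$.

**Lemma 7.** $\mathrm{ex}-\rho\ge\frac12n_2$.

*Proof.* It suffices to show $\liminf6\tau_n(p)/n^3\ge\rho_p+\frac12[\tau_2(p)\ge1]$ for the finitely many $p$ with $\rho_p>0$ or $\tau_2(p)\ge1$; the bracket is $1$ if the condition holds and $0$ otherwise. Take $n_0$ even such that $n_0K_X$ is Cartier and generated by $R_{n_0}$ near $X_p$, and $s\in R_{n_0}$ with $s(P)\ne0$; put $c_0=n_0\rho_p\in\mathbb Z$. The odd part of $s$ is $z$ times a form of odd degree $n_0-5$ in $x_0,x_1,y$, so it lies in $(x_0,x_1)R_{\mathbb K}$, and $R^+_{\mathbb K,n_0}/(x_0,x_1)=\mathbb Ky^{n_0/2}$. Restricting to $\Gamma$ we see that the even part is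
$$s^+=u\,t^{-c_0}y^{n_0/2}+(\text{terms in }(x_0,x_1))\in R^+,\qquad u\text{ a unit}.$$
If $\tau_2(p)\ge1$, then $\mathcal S_2\ne\mathrm{Sym}^2R_1$, so there is $v=q/t\in\mathcal S_2$ with $q\in\mathrm{Sym}^2R_1$ and $\bar q\ne0$ mod $t$. Filter $\mathbb K[x_0,x_1,y]_n$ by powers of $(x_0,x_1)$; $\mathrm{gr}^i=\mathrm{Sym}^i(\mathbb K^2)y^{(n-i)/2}$ for $i\equiv n$ mod $2$. The products $(s^+)^kv^jx^\mu y^l\in R_n^+$ with $k=\lfloor(n-i)/n_0\rfloor$, $2j+|\mu|=i$, $l=(n-i-n_0k)/2$ show
$$\mathrm{gr}^iR^+_n\supset t^{-c_0k}\Lambda_iy^{(n-i)/2},\qquad\Lambda_i=\sum_jt^{-j}q^j\,\mathrm{Sym}^{i-2j}(\mathcal O^2)$$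
(resp. $\Lambda_i=\mathrm{Sym}^i(\mathcal O^2)$ if $\tau_2(p)=0$). In the first case Lemma 2(a) gives $\mathrm{length}(\Lambda_i/\mathrm{Sym}^i)\ge\sum_{j\ge1}\dim\bar q^j\mathrm{Sym}^{i-2j}(\mathbb C^2)\sim\frac{i^2}4$. By Lemma 2(b)
$$\mathrm{length}(R_n^+/A_n)\ge\sum_{i\equiv n(2)}\big[(i+1)c_0k+\mathrm{length}(\Lambda_i/\mathrm{Sym}^i)\big]\sim\frac{\rho_p}{12}n^3+\frac1{24}n^3[\tau_2(p)\ge1],$$
using $c_0k\sim\rho_p(n-i)$, $\sum i(n-i)\sim\frac{n^3}{12}$ and $\sum i^2\sim\frac{n^3}6$ (step $2$). The same bound holds for $R_n^-\supset zR^+_{n-5}$ modulo $zA_{n-5}$. Multiply the total by $6$. $\square$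

**Lemma 8.** If $\tau_2(p)\ge1$, there is a positive-dimensional closed connected $V_1\subset\{x_0=x_1=0\}\cap X_p$ containing $P$.

*Proof.* Let $Z_p:=\{x_0=x_1=0\}\cap X_p$; it contains $P$. With $q,v$ as in the last proof, $q=tv\in tR$, so $\bar q(x_0,x_1)=0$ in $R/tR$. If $Z_p$ were finite, $x_0,x_1$ would be part of a homogeneous system of parameters of the $3$-dimensional ring $R/tR$, hence algebraically independent over $\mathbb C$, a contradiction. So $Z_p$ has positive dimension.

If the claim fails, the connected component of $P$ in $Z_p$ is $\{P\}$, and over $\mathcal O$ we have $\{x_0=x_1=0\}=\Gamma\cup Z_p=\Gamma\sqcup Y_2$ with $\emptyset\ne Y_2\subset X_p$ closed. Let $\mathfrak m=(t)+R_+$. The closed cones over $\Gamma$ and $Y_2$ in $\mathrm{Spec}\,R$ meet only in $\mathfrak m$, because the sum of their homogeneous ideals contains a power of $R_+$ (as $\Gamma\cap Y_2=\emptyset$) and a power of $t$. Their union is $V(x_0,x_1)$: a prime containing $x_0,x_1$ contains its homogeneous core, which is either a point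 of $\Gamma\sqcup Y_2$ or contains $R_+$; and $V(R_+)\cong\mathrm{Spec}\,\mathcal O$ lies in the cone over $\Gamma$, since the ideal of $\Gamma$ meets $\mathcal O$ in $0$. So the punctured spectrum of $R_{\mathfrak m}/(x_0,x_1)$ is disconnected, and so is that of $\hat R_{\mathfrak m}/(x_0,x_1)$: the sum of the two ideals stays primary to the maximal ideal, their product stays nilpotent, and neither is primary to the maximal ideal. But $R_{\mathfrak m}$ is excellent and normal of dimension $4$, so $\hat R_{\mathfrak m}$ is a complete normal domain of dimension $4$. Grothendieck's connectedness theorem (SGA 2, XIII, 2.1) says that the punctured spectrum of a quotient of a complete local domain of dimension $n$ by $r\le n-2$ elements is connected. With $n=4$, $r=2$ this is a contradiction. $\square$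

**Recall (small $\mathbb Q$-factorialization).** It is a projective birational morphism $\mu\colon X'\to X$ without exceptional divisors and with every Weil divisor on $X'$ $\mathbb Q$-Cartier; it exists by [BCHM], $K_{X'}=\mu^*K_X$, and $X'$ is canonical. For the node $x_0y=tw$ the blow-up of the plane $\{x_0=t=0\}$ is one, with exceptional curve $\mathbb P^1$. For a threefold the exceptional locus is a finite union of curves contracted to points.

**Recall (different).** If $S$ is a prime divisor, $\nu\colon S^\nu\to S$ its normalization, and $K+S+\Xi$ is $\mathbb Q$-Cartier with $\Xi\ge0$ not containing $S$, then $\nu^*(K+S+\Xi)=K_{S^\nu}+\mathrm{Diff}(\Xi)$ with $\mathrm{Diff}(\Xi)\ge0$ ([K, §4.1], Kollár, *Singularities of the MMP*). On a surface with a smooth curve $\Gamma$ it is computed on a log resolution: if $\psi^*(K+\Gamma+\Xi)=K+\tilde\Gamma+\sum e_iE_i$, the coefficient at a point is the $e_i$ of the component through the point of $\tilde\Gamma$ over it ($0$ if there is none). For a ruling $\Gamma$ of a quadric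 cone, $\tilde\Gamma E=1$, $E^2=-2$, $K E=0$ give $e=\frac12$ at the vertex.

**Lemma 9.** $\lambda\ge n_2$.

*Proof.* The plan is to cut $X'$ by a general canonical surface $S\supset\Gamma$ and apply adjunction twice, down to $\Gamma$. Let $\mu\colon X'\to X$ be a small $\mathbb Q$-factorialization, $K=K_{X'}$. General fibres are unchanged. Let $\Gamma'$ be the strict transform of $\Gamma$, so $\Gamma'\cong B$, and $P'=\Gamma'\cap X'_p$. Zero sets of sections of multiples of $K$ are understood via a Cartier multiple; thus $\{x_0=x_1=0\}$ on $X'$ is the preimage of that on $X$. If $\tau_2(p)\ge1$, then $\mu^{-1}(V_1)$ is connected, positive-dimensional and contains $P'$, so some positive-dimensional irreducible $Y\subset\{x_0=x_1=0\}\cap X'_p$ passes through $P'$.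

**Step 1: the surface $S$.** We construct $S$ and locate its non-normal locus. Let now $x_0,x_1$ be the global generators of $R_1(-a),R_1(-b)$, so $x_0\in H^0(K-aF)$, $x_1\in H^0(K-bF)$, and let $l=x_1+cx_0\in H^0(K-bF)$ with $c\in H^0(\mathcal O(a-b))$ general. Write $\mathrm{div}(l)=S+\Phi$, $S$ horizontal, $\Phi$ vertical. $S$ is prime, since members of $|K_F|$ are integral. On $U=\{x_0\ne0\}\subset X'$, $x_0$ trivializes $\mathcal O(K-aF)$, $x_1/x_0$ is a section of $f^*\mathcal O(a-b)|_U$, and the system spanned by $x_1/x_0$ and $f^*H^0(\mathcal O(a-b))$ is base point free. $X'$ is CM and $\dim\mathrm{Sing}X'\le1$, so by Bertini a general member is CM and singular in dimension $\le0$, i.e. normal by Serre's criterion. So $(S+\Phi)|_U$ is reduced and normal.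

Moreover $\Phi$ does not meet $U$. If $X_p$ is integral, an element of $R_1\setminus tR_1$ does not vanish on $X_p$ (else its quotient by $t$ would lie in $R_1$); $l\notin tR_1$ because its $x_1$-coefficient is $1$. The finitely many components of the other fibres that meet $U$ are not contained in a general member of a base point free system. So $\Phi\subset\{x_0=0\}\cap\{l=0\}=\{x_0=x_1=0\}$, $S|_U$ is normal, and the non-normal locus of $S$ lies in $\{x_0=0\}\cap S=\{x_0=x_1=0\}\cap S$, whose only horizontal component is $\Gamma'\subset S$. By Lemma 1, $X'$ and $S$ are smooth at the generic point of $\Gamma'$. Finally $S$ is $\mathbb Q$-Cartier on a klt variety, so $\mathcal O_S$ is CM by [KM, 5.25] (Kollár–Mori, *Birational geometry of algebraic varieties*). Let $\nu\colon S^\nu\to S$ be the normalization, $\Gamma^\nu\cong\Gamma'\cong B$ the strict transform of $\Gamma'$, and $P^\nu$ its point over $P'$.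

**Step 2: if $\tau_2(p)\ge1$, a vertical curve on which $x_0=0$ passes through $P^\nu$.** First, there is a vertical curve $Y_1\subset S\cap\{x_0=0\}$ through $P'$. If $Y$ is a surface, take a component of $Y\cap S$ through $P'$; it is a curve, as $S$ is $\mathbb Q$-Cartier and $Y\not\subset S$. If $Y$ is a curve, then $Y\subset S\cup\Phi$; either $Y\subset S$, or $P'$ lies on a component of $\Phi\subset\{x_0=x_1=0\}$ and we are in the first case with that component as $Y$.

If $P^\nu$ is the only point over $P'$, then $\nu^{-1}(Y_1)$ contains a curve mapping onto $Y_1$, and it passes through $P^\nu$. Otherwise $\hat{\mathcal O}_{S,P'}$ has at least two branches, one for each point over $P'$. It is CM of dimension $2$, so its punctured spectrum is connected (Hartshorne), and the branch of $P^\nu$ meets another branch along a curve germ $\mathfrak q$. At $\mathfrak q$ there are two branches, so $S$ is not normal along this germ. The conductor commutes with completion, so $\mathfrak q$ contains the completed conductor ideal,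 whose zero set has dimension $\le1$; hence the germ lies over a curve $N$ in the non-normal locus of $S$ through $P'$. $N\ne\Gamma'$, as $S$ is smooth at the generic point of $\Gamma'$; so $N$ is vertical and contained in $\{x_0=0\}$. As $\mathfrak q$ lies on the branch of $P^\nu$, there is a prime of $\hat{\mathcal O}_{S^\nu,P^\nu}$ over $\mathfrak q$ (lying over), so $\nu^{-1}(N)$ has positive dimension at $P^\nu$ and contains a curve through $P^\nu$.

**Step 3: adjunction to $\Gamma^\nu$.** We express $\lambda$ as the degree of a different. $D_0:=\mathrm{div}(x_0|_{S^\nu})\equiv\nu^*(K-aF)$ is effective, with integral coefficients since $X'$ is Gorenstein outside finitely many points (canonical threefold singularities are cDV outside a finite set). $D_0=\Gamma^\nu+V$ with $V\ge0$ vertical, since $x_0$ has degree $K_F^2=1$ on the general fibre of $S$ and vanishes on $\Gamma'$. Further $\nu^*(K+S)=K_{S^\nu}+\mathrm{Diff}$ with $\mathrm{Diff}\ge0$, and $K+S\equiv2K-bF-\Phi$. With $\Xi=V+\mathrm{Diff}+\nu^*\Phi\ge0$,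
$$K_{S^\nu}+\Gamma^\nu+\Xi=\nu^*(K+S+\Phi)+D_0\equiv\nu^*(3K-dF)$$
is $\mathbb Q$-Cartier, and $\Gamma^\nu\not\subset\mathrm{Supp}\,\Xi$. Restricting to $\Gamma^\nu\cong\mathbb P^1$,
$$\lambda=3K_X\Gamma-d+2=\deg\mathrm{Diff}_{\Gamma^\nu}(\Xi),$$
a sum of nonnegative local coefficients.

**Step 4: the coefficient at $P^\nu$ is at least $1$ if $\tau_2(p)\ge1$.** By Step 2 a component $V_0$ of $V$, with integral coefficient $\ge1$, passes through $P^\nu$. Take a log resolution $\psi$ of $(S^\nu,\Gamma^\nu+\Xi)$ and write $\psi^*(K_{S^\nu}+\Gamma^\nu+\Xi)=K+\tilde\Gamma+\sum e_iE_i$, the $E_i$ including the strict transforms of the components of $\Xi$. By the connectedness theorem [KM, 5.48] the union of $\tilde\Gamma$ and the $E_i$ with $e_i\ge1$ is connected near $\psi^{-1}(P^\nu)$. It contains $\tilde\Gamma$ and the strict transform of $V_0$, so $\tilde\Gamma$ meets another component with $e_i\ge1$ at its point over $P^\nu$. By normal crossings this is the only other component there, so the coefficient of $\mathrm{Diff}_{\Gamma^\nu}(\Xi)$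 at $P^\nu$ is this $e_i\ge1$. Summing over $p$, $\lambda\ge n_2$. $\square$

**Proposition 10.** If $\tau_2>0$, then $E\ge\frac56$.

*Proof.* By (8), Lemma 7 and Lemma 9, $E\ge\frac13n_2+\frac12n_2=\frac56n_2$. $\square$

## 8. The case $\tau_2=0$: counting products in $\mathbb C[x_0,x_1,y]$

Let $\tau_2=0$, $T:=\tau_3$, $\mathsf S=\mathbb C[x_0,x_1,y]=A/tA$; $\dim\mathsf S_1,\mathsf S_2,\mathsf S_3=2,4,6$. At $p$ let $U^{(n)}_j\subset\mathsf S_n$ be the spaces of Lemma 2 for $A_n\subset R_n^+$, so $\mathrm{length}(R_n^+/A_n)=\sum_{j\ge1}\dim U_j^{(n)}$. Clearly $\mathsf S_kU_j^{(n)}\subset U_j^{(n+k)}$ and $U^{(n)}_iU^{(n')}_j\subset U^{(n+n')}_{i+j}$. Write $U_j=U_j^{(3)}$; $U_1\supset U_2\supset\cdots$.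

**Recall (Hopf).** For nonzero subspaces $V,V'$ of graded pieces of the domain $\mathsf S$, $\dim(VV')\ge\dim V+\dim V'-1$. Indeed the kernel of $V\otimes V'\to\mathsf S$ meets the cone of decomposable tensors, of dimension $\dim V+\dim V'-1$, only in $0$.

**Proposition 11.** If $\tau_2=0$, then $f$ is a regular simple fibration or $E\ge\frac23$.

*Proof.* **Step 1: $T=0$.** We show that all points are simple. By (5), $\tau_4=-\sum m$, so $\tau_4=0$ and all basket points are $(1,2)$. By (6), $\delta+\tau_5=0$. By Lemma 5 all $\delta_p\ge0$, so all $\delta_p=0$ and all $p$ are simple. Lemma 4 applies.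

**Step 2: $T=1$.** We show $E\ge\frac23$. Let $\tau_3(p_0)=1$; at $p_0$, $\dim U_1=1$. The point $p_0$ is not simple, so $\delta\ge1$. Since $\tau_4\ge\dim\mathsf S_1U_1\ge2$, (5) gives $\sum m=3-\tau_4\le1$. If $\sum m=0$, all basket points are $(1,2)$, $\sum s\ge0$, and $E\ge\frac23$ by (4). If $\sum m=1$, one point $(b,r)$ has $m=1$ and the others are $(1,2)$. If $3b\ge r$ for it, then $s\ge0$ and again $E\ge\frac23$. If $3b<r$, then $m=b=1$, $r\ge4$, $q_5=-3$, and (6) gives $\delta+\tau_5=7-3=4$; but $\tau_5\ge\dim\mathsf S_2U_1\ge4$ and $\delta\ge1$, a contradiction.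

**Step 3: $T\ge2$.** Here we use degree $6$. By (4), Lemma 6 and (7),
$$E=\tfrac23\Big(T+\sum s\Big)\ge\tfrac23\Big(T+\tfrac{2\delta+\tau_6-13T}{14}\Big)=\tfrac1{21}(T+2\delta+\tau_6).$$
We claim $T+2\delta+\tau_6\ge14$. Let $\tau_3(p)\ge1$; then $p$ is not simple and $\delta_p\ge1$. Put $k_1=\dim U_1\ge1$ at $p$. If $U_2=0$, then $k_1=\tau_3(p)$ and
$$\tau_6(p)\ge\dim U_1^{(6)}+\dim U_2^{(6)}\ge\dim\mathsf S_3U_1+\dim U_1U_1\ge(k_1+5)+(2k_1-1),$$
so $p$ contributes at least $k_1+2+3k_1+4=4k_1+6$ to the sum: at least $10$, and at least $14$ if $k_1\ge2$. If $U_2\ne0$, then, using $U_j^{(6)}$ for $j=1,2,3,4$,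
$$\tau_6(p)\ge\dim\mathsf S_3U_1+\dim\mathsf S_3U_2+\dim U_1U_2+\dim U_2U_2\ge6+6+1+1=14.$$
Other points contribute $\ge0$. If two points have $\tau_3(p)\ge1$, the sum is $\ge20$. If there is only one, then $\tau_3(p)=T\ge2$ and the sum is $\ge14$. So $E\ge\frac{14}{21}=\frac23$. $\square$

Propositions 10 and 11 prove Theorem B.

## 9. Small volume forces a pencil of surfaces with $K^2=1$

From now on $X$ is a canonical threefold, $p=p_g(X)\gg0$ (larger than an absolute constant) and $E(X)<\frac23$; so $K_X^3<\frac43p$. Let $\pi\colon W\to X$ be a resolution, $\hat K=\pi^*K_X$, $K_W=\hat K+E_\pi$, $E_\pi\ge0$, such that $|K_W|=|M|+Z_0$ with $|M|$ base point free. Sections of $mK_W$ come from $mK_X$, so members of $|mK_W|$ are $\ge mE_\pi$ (pass to a multiple where $mK_X$ is Cartier). For $m=1$ this gives $Z_0\ge E_\pi$, so $\hat K-M$ is $\mathbb Q$-effective, and as $\hat K,M$ are nef,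
$$\hat K^3\ge\hat K^2M\ge\hat KM^2\ge M^3.\tag{9}$$
We may replace $W$ by blow-ups; $M$ is pulled back. Let $\Sigma\subset\mathbb P^{p-1}$ be the image of $\varphi_{|M|}$. Write $K_W\sim_{\mathbb Q}A+B_0$, $A$ ample, $B_0\ge0$.

**Recall (extension).** We use [Ka] (Kawamata, *On the extension problem of pluricanonical forms*, Thm A) in this form: if $D$ is a smooth divisor on a smooth projective variety $V$ and $K_V+D\sim_{\mathbb Q}A+B_0$ with $A$ ample, $B_0\ge0$, $D\not\subset\operatorname{Supp}B_0$, then $H^0(V,m(K_V+D))\to H^0(D,mK_D)$ is onto for $m\ge2$.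

**Lemma 12.** Let $G\subset W$ be a general member of a base point free family of divisors (so smooth and nef), irreducible, with $K_W\sim_{\mathbb Q}\nu G+Z$, $\nu\in\mathbb Q_{>0}$, $Z\ge0$, $G\not\subset Z$. Then $G$ is of general type, and if $\sigma\colon G\to G_0$ is its minimal model, $\hat K|_G\sim_{\mathbb Q}\frac{\nu}{\nu+1}\sigma^*K_{G_0}+(\text{effective})$.

*Proof.* $K_W+G\sim_{\mathbb Q}(A+G)+B_0$ with $A+G$ ample and $G\not\subset B_0$; restricting, $K_G$ is big. By [Ka], $H^0(m(K_W+G))\to H^0(mK_G)$ is onto. Let $m$ be divisible, $m'=m(1+\frac1\nu)$. For $s\in H^0(m(K_W+G))$ with $s|_G\neq0$ we have $\operatorname{div}(s)+\frac m\nu Z\in|m'K_W|$, so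
$$\operatorname{div}(s)+\tfrac m\nu Z-m'E_\pi\ge0 .$$
This divisor is $\sim_{\mathbb Q}m'\hat K$ and does not contain $G$. Restrict to $G$: $\operatorname{div}(s|_G)$ runs through $|mK_G|=|m\sigma^*K_{G_0}|+(\text{fixed})$ with $|m\sigma^*K_{G_0}|$ base point free. Taking a member of the latter with no component in common with the remaining divisor (which does not depend on $s$), we see that the remaining divisor is effective. Divide by $m'$. $\square$

**Remark on fibrations.** If $W\to B$ is a fibration over a curve and $K_W\sim F_1+\dots+F_n+Z'$, with $F_i$ the fibre over $b_i$ and $Z'\ge0$, then Lemma 12 applies to the fibre $F$ over a general $b\in B$ for every rational $0<\nu<n$: for $k\gg0$ with $\nu k\in\mathbb Z$ the divisor $k\sum b_i-\nu k\,b$ has large degree, so it is linearly equivalent to an effective divisor avoiding $b$.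

**Lemma 13.** For $n\gg0$, let $\Sigma\subset\mathbb P^n$ be an irreducible nondegenerate surface of degree $\delta\le\frac43(n+1)$. Then there are a smooth projective surface $\tilde\Sigma$, birational over $\Sigma$, and a fibration $\tilde\Sigma\to B$ over a smooth curve with general fibre $\ell\cong\mathbb P^1$ and $H\ell\in\{1,2\}$, where $H$ is the pulled back hyperplane class.

*Proof.* (In this proof and in Proposition 14, $\delta$ is a degree, not the invariant of Section 5.) **Step 1: $\tilde\Sigma$ is birationally ruled.** Start from a resolution and contract successively $(-1)$-curves $e$ with $He=0$; let $\tilde\Sigma$ be the result, $K=K_{\tilde\Sigma}$. Let $T\in|H|$ be general (smooth, irreducible), of genus $\pi_T$. Then $h^0(H|_T)\ge n$, so $H|_T$ is nonspecial (otherwise $\delta\ge2(n-1)$ by Clifford), and $n\le\delta+1-\pi_T$. So $KH=2\pi_T-2-\delta\le\delta-2n<0$. Hence $\tilde\Sigma$ is birationally ruled and $p_g=0$. Let $q$ be its irregularity: $K^2\le9$, and $K^2\le8(1-q)$ if $q\ge1$. Put $\Lambda=K+H$.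

**Step 2: $\Lambda$ not nef.** As $H$ is nef, the cone theorem gives a $K$-negative extremal ray on which $\Lambda<0$. It is spanned by a $(-1)$-curve $e$ (then $He=0$, excluded), or $\tilde\Sigma=\mathbb P^2$ with $H=\mathcal O(k)$, $k\le2$ (excluded, since $h^0(H)\ge n+1$), or by a fibre $\ell$ of a $\mathbb P^1$-bundle with $H\ell<2$; as $H$ is big, $H\ell=1$.

**Step 3: numbers for $\Lambda$ nef.** $0\le\Lambda^2=K^2+2KH+\delta\le9+3\delta-4n\le13$. If $q\ge1$ the same computation gives $8(q-1)\le3\delta-4n\le4$, so $q\le1$. By Kawamata–Viehweg and Riemann–Roch, $h^0(\Lambda)=\chi(K+H)=\pi_T-q$.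

**Step 4: $h^0(\Lambda)\ge16$.** Let $G$ be the moving part of $|\Lambda|$. If the image were a surface, then $\Lambda^2\ge G^2\ge h^0(\Lambda)-2\ge14$, impossible. So $G\equiv jD$ with $D$ a general irreducible member of a pencil (possibly irrational), $D$ nef, $j\ge h^0(\Lambda)-1\ge15$. From $j\Lambda D\le\Lambda^2\le13$ we get $\Lambda D=0$, then $jD^2\le\Lambda D=0$, so $D^2=0$ and the pencil is free. $HD>0$ by the Hodge index theorem, so $KD=-HD<0$. Hence $D\cong\mathbb P^1$, $KD=-2$, $HD=2$.

**Step 5: $h^0(\Lambda)\le15$.** Then $\pi_T\le16$, $\Lambda H=2\pi_T-2\le30$, and $\Lambda^2\delta\le(\Lambda H)^2\le900$ with $\delta\ge n-1$, so $\Lambda^2=0$ for $n\gg0$. If $\Lambda H=0$, then $\Lambda\equiv0$ by Hodge and $\delta=K^2\le9$, impossible. So $\Lambda H>0$ and $\Lambda K=-\Lambda H<0$. As $(K-m\Lambda)H<0$, $h^0(K-m\Lambda)=0$ for $m\ge1$, and Riemann–Roch gives $h^0(m\Lambda)\ge1-q+\frac m2\Lambda H\to\infty$. The moving part $G$ of $|m\Lambda|$ has $\Lambda G\le m\Lambda^2=0$ and $G^2\le m\Lambda G=0$, so $|G|$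 is composed with a free pencil, $G\equiv jD$, $D^2=\Lambda D=0$. Conclude as in Step 4. $\square$

**Proposition 14.** For $p\gg0$ and $E(X)<\frac23$, $X$ is birational to a smooth $W$ with a fibration $W\to B$ (connected fibres) over a smooth curve in $(1,2)$- or $(1,1)$-surfaces.

*Proof.* **Step 1: $\dim\Sigma=3$ is impossible.** Let $S\in|M|$, $D=M|_S$, $C\in|D|$ be general; these are smooth and irreducible. $K_S\sim(2M+Z_0)|_S$, so $K_C-D|_C=K_S|_C$ is linearly equivalent to an effective divisor and $D|_C$ is special. Also $h^0(D|_C)\ge p-2$. By Clifford and (9), $\hat K^3\ge M^3=\deg D|_C\ge2(p-3)>\frac43p$, a contradiction.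

**Step 2: $\dim\Sigma=2$, curves of genus $2$.** We find the fibres of $W\to\Sigma$. Let $W\to\Sigma'\to\Sigma$ be the Stein factorization, $C$ a general fibre of $W\to\Sigma'$, of genus $g$. Then $2g-2=K_WC\ge AC>0$, so $g\ge2$. $M^2\equiv\delta C$ with $\delta=k_0\deg\Sigma$, $k_0=\deg(\Sigma'/\Sigma)$, $\deg\Sigma\ge p-2$, and $\hat K^3\ge\delta\,\hat KC$. Let $S\in|M|$ be general, containing a general $C$. On $S$, $C$ is a fibre of a fibration, so nef with $C^2=0$, and $M|_S\equiv\delta C$. Lemma 12 with $G=S$, $\nu=1$, $Z=Z_0$ gives $\hat KC\ge\frac12K_{S_0}C_0$, $C_0=\sigma_*C$. As $K_S\sim 2M|_S+Z_0|_S$ and $C_0$ is nef, $K_{S_0}C_0\ge2\delta C_0^2$. If $C_0^2>0$, then $\hat K^3\ge\delta^2\ge(p-2)^2$, impossible. So $C_0^2=0$. Write $\sigma^*C_0=C+\sum m_iE_i$ with total transforms $E_i$ of the points blown up; then $0=C^2=C_0^2-\sum m_i^2=-\sum m_i^2$, so all $m_i=0$, $C$ is disjoint from the exceptional locus, and $K_{S_0}C_0=K_SC=2g-2$. Hence $\hat KC\ge g-1$. If $g\ge3$, $\hat K^3\ge2(p-2)>\frac43p$, impossible.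 So $g=2$, $\hat KC\ge1$, and $\delta<\frac43p<2(p-2)$; hence $k_0=1$ and $\deg\Sigma=\delta<\frac43p$.

**Step 3: $\dim\Sigma=2$, the pencil of surfaces.** Apply Lemma 13 with $n=p-1$ and blow up $W$ so that $W\to\tilde\Sigma\to B$ is a morphism. Since $\Sigma'\to\Sigma$ is birational, $W\to\tilde\Sigma$ and hence $W\to B$ has connected fibres. Let $F$ be a general fibre of $W\to B$, $k=H\ell$; $F\to\ell$ has general fibre $C$ and $M|_F\equiv kC$. As $h^0(\tilde\Sigma,H)\ge p$ and $h^0(\ell,H|_\ell)\le3$, for $3n<p$ there is a member of $|H|$ containing $n$ given general fibres, so $K_W\sim F_1+\dots+F_n+(\text{effective})$. By the remark Lemma 12 holds for $F$ with $\nu=\frac p3-2$. Let $\sigma\colon F\to F_0$, $C_0=\sigma_*C$ (nef). As $K_F\sim K_W|_F$, the class $K_{F_0}-kC_0$ is that of the effective divisor $\sigma_*(Z_0|_F)$, and $\hat KC\ge\frac\nu{\nu+1}K_{F_0}C_0$. If $K_{F_0}C_0\ge2$, then $\hat K^3\ge\frac{2\nu}{\nu+1}(p-2)>\frac43p$, a contradiction. If $C_0^2=0$, then as in Step 2 $K_{F_0}C_0=2g-2=2$, excluded.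 So $C_0^2\ge1$ and $1\ge K_{F_0}C_0\ge kC_0^2\ge1$: $k=1$, $C_0^2=K_{F_0}C_0=1$, and $K_{F_0}^2=1$ by the Hodge index theorem. Finally $h^0(K_F)\ge h^0(M|_F)\ge h^0(\ell,\mathcal O(1))=2$, and $p_g(F)=2$ by Lemma 1.

**Step 4: $\dim\Sigma=1$.** Let $W\to B$ be the Stein factorization, $M\equiv\theta F$, $\theta\ge p-1$; $M$ is a sum of $\theta$ fibres. Lemma 12 for all rational $\nu<\theta$, and $\nu\to\theta$, give $\hat K^3\ge\theta\hat K^2F\ge\theta(\frac{\theta}{\theta+1})^2K_{F_0}^2$, so $K_{F_0}^2=1$ for $p\gg0$. $p_g(F)\ge1$ since $K_W|_F=K_F$ and $p>0$; $p_g(F)\le2$ by Lemma 1. $\square$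

## 10. Nefness of $K_{X_r/B}-\lambda_0F$ and a volume inequality

Let $f\colon X_r\to B$ be the relative canonical model of $W\to B$, which exists by finite generation [BCHM]: $X_r$ is canonical, $K_{X_r}$ is $f$-ample, a general fibre $F$ is a canonical surface with $K_F$ ample Cartier and $K_F^2=1$. Let $\beta=g(B)$, $L=K_{X_r/B}$.

**Recall (nef bundles on a curve).** A vector bundle on a smooth projective curve is nef if and only if all its quotient bundles have degree $\ge0$; on $\mathbb P^1$, $\mathcal O(\alpha)\oplus\mathcal O(\alpha')$ is nef if and only if $\alpha,\alpha'\ge0$. A bundle containing a nef subsheaf of full rank is nef: a quotient $Q$ of it contains with full rank a quotient of the nef subsheaf, so $\deg Q\ge0$. By [Ca] (Campana, *Orbifolds, special varieties and classification theory*, Thm 4.13): if $V\to B$, $g$ say, is a fibration of a smooth projective variety over a smooth curve and $\Delta$ is an snc $\mathbb Q$-divisor with coefficients in $[0,1)$, then $g_*\mathcal O(m(K_{V/B}+\Delta))$ is weakly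 positive, i.e. nef, for $m\ge1$ with $m\Delta$ integral (for $\Delta=0$: Fujita, Kawamata, Viehweg).

So $f_*\mathcal O(mL)$ is nef; $f^*f_*\mathcal O(mL)\to\mathcal O(mL)$ is onto for divisible $m\gg0$; hence $L$ is nef. Also $L^2F=1$.

**Lemma 15.** There is an absolute rational $\epsilon_0>0$ such that $(F,\epsilon_0C)$ is klt for every canonical surface $F$ with $K_F^2=1$, $p_g\in\{1,2\}$, and every $C\in|K_F|$.

*Proof.* The minimal resolution $F_0\to F$ is crepant, so it suffices to bound the multiplicities of the pull-back $C_0\in|K_{F_0}|$. Write $K=K_{F_0}$. As $KC_0=1$, $C_0=\Gamma+V$ with $\Gamma$ irreducible, $K\Gamma=1$, and $V=\sum a_iE_i$ with $(-2)$-curves $E_i$. From $p_a(\Gamma)\ge0$ and Hodge, $-3\le\Gamma^2\le1$, so $p_a(\Gamma)\le2$ and $\Gamma$ has multiplicities $\le2$. From $1=K\Gamma=\Gamma^2+\Gamma V$ we get $\Gamma V\le4$, and $0=KV=\Gamma V+V^2$ gives $-V^2\le4$. The $(-2)$-curves form ADE configurations of total rank $\le b_2(F_0)=12\chi-K^2-2\le33$ (using $q=0$), so there are finitely many possible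 lattices, each negative definite with finitely many vectors $V$ with $-V^2\le4$. So $a_i\le c$ for an absolute $c$. At most two $E_i$ pass through a point: three would have pairwise intersections $1$, and $(E_1+E_2+E_3)^2=0$. So $\operatorname{mult}_xC_0\le2+2c$, and $\epsilon_0=\frac1{3+2c}$ works. $\square$

**Proposition 16.** There is an absolute constant $\eta>0$ such that if $f_*\omega_{X_r/B}$ has a line subsheaf of degree $\alpha>0$, then $L-\lambda_0F$ is nef for $\lambda_0=\frac{\epsilon_0\alpha}{1+\epsilon_0}$, and $L^3\ge(\frac43+\eta)\alpha$.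

*Proof.* The subsheaf gives an effective $\mathbb Q$-Cartier divisor $Z\equiv L-\alpha F$.

**Step 1: nefness.** We produce a nef direct image from the pair $(X_r,\epsilon_0Z)$. Let $\mu\colon\hat X\to X_r$ be a log resolution of $(X_r,Z)$, $K_{\hat X}=\mu^*(K_{X_r}+\epsilon_0Z)+\sum a_iE_i$. Restricting to a general fibre, where $Z|_F\in|K_F|$, Lemma 15 gives $a_i>-1$ for horizontal $E_i$. Put $\hat\Delta=\sum_{E_i\,\mathrm{hor.}}\max(-a_i,0)E_i$. By [Ca], $(f\mu)_*\mathcal O(m(K_{\hat X/B}+\hat\Delta))$ is nef for divisible $m$. We have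
$$K_{\hat X/B}+\hat\Delta=\mu^*(K_{X_r/B}+\epsilon_0Z)+\sum_{\mathrm{hor.}}\max(a_i,0)E_i+\sum_{\mathrm{vert.}}a_iE_i,$$
and components with $a_i>0$ are $\mu$-exceptional. So this sheaf is contained in $\mathcal E=f_*\mathcal O(m(K_{X_r/B}+\epsilon_0Z))$, with equal rank, and $\mathcal E$ is nef. Up to pull-backs from $B$, $K_{X_r/B}+\epsilon_0Z$ is $(1+\epsilon_0)L$, so it is $f$-ample and $f^*\mathcal E\to\mathcal O(m(K_{X_r/B}+\epsilon_0Z))$ is onto for divisible $m\gg0$. Hence $(1+\epsilon_0)L-\epsilon_0\alpha F$ is nef.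

**Step 2: restriction to the horizontal part of $Z$.** Let $X'\to X_r$ be a small $\mathbb Q$-factorialization; its exceptional curves are finitely many and vertical, so general fibres are unchanged. Keep the notation for pull-backs. Write $Z=Z_h+\Phi$, $\Phi$ vertical, $Z_h$ horizontal. $Z_h$ is prime and $Z_h|_F$ is integral for general $F$ by Lemma 1. Let $\nu\colon S\to Z_h$ be the normalization and $h=\nu^*L$; $S\to B$ has irreducible general fibre and $hF=1$. As $L$ is nef, $L^3=\alpha+L^2Z\ge\alpha+h^2$. Adjunction $\nu^*(K_{X'}+Z_h)=K_S+\mathrm{Diff}$ with $\mathrm{Diff}\ge0$ [K, §4.1] gives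
$$K_{S/B}+\Delta\equiv2h-\alpha F,\qquad\Delta=\mathrm{Diff}+\nu^*\Phi\ge0.$$
Let $\gamma$ be the genus of the general fibre of $S\to B$. On a resolution $\hat S$, with $\hat h$ the pull-back of $h$, $K_{\hat S}\hat h=K_Sh$.

**Step 3: $\gamma\ge1$.** The relative canonical class is nef on the relatively minimal model, so $K_{\hat S/B}$ is pseudoeffective and $2h^2-\alpha=K_{S/B}h+\Delta h\ge0$. So $h^2\ge\frac\alpha2$ and $L^3\ge\frac32\alpha$.

**Step 4: $\gamma=0$.** $\sigma\colon\hat S\to S_1$ is a blow-up of a $\mathbb P^1$-bundle $S_1\to B$; $\hat h=\sigma^*h_1-\sum c_iE_i$ with total transforms $E_i$, $E_iE_j=-\delta_{ij}$ (Kronecker symbol). $E_i\ge0$ and $F-E_i\ge0$ for the fibre containing $E_i$, so $0\le c_i=\hat hE_i\le\hat hF=1$. On $S_1$, $K_{S_1/B}^2=0$ and $K_{S_1/B}F=-2$ give $K_{S_1/B}\equiv-2h_1+h_1^2F$, so $K_{S_1/B}h_1=-h_1^2$ and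
$$K_{\hat S/B}\hat h=-h_1^2+\sum c_i=-\hat h^2-\sum c_i^2+\sum c_i\ge-\hat h^2 .$$
So $3h^2\ge\alpha+\Delta h$. As $\Delta F=2-(-2)=4$ and $h-\lambda_0F$ is nef, $\Delta h\ge4\lambda_0$, and $h^2\ge\frac\alpha3+\frac43\lambda_0$. Take $\eta=\min\{\frac16,\frac{4\epsilon_0}{3(1+\epsilon_0)}\}$. $\square$

## 11. $X$ is its own relative canonical model over $\mathbb P^1$

**Proposition 17.** Let $p\gg0$, $E(X)<\frac23$. Then $B=\mathbb P^1$, $F$ is a $(1,2)$-surface, $X=X_r$, and $f_*\omega_X=\mathcal O(a)\oplus\mathcal O(b)$ with $a\ge b\ge-1$, $a\ge0$; thus $p_g=d+2$, $d=a+b$.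

*Proof.* $\mathcal N:=f_*\omega_{X_r/B}$ is nef, $K_{X_r}\equiv L+(2\beta-2)F$, $p=h^0(\omega_B\otimes\mathcal N)$, and when $K_{X_r}$ is nef, $\operatorname{vol}(X)=K_{X_r}^3=L^3+6(\beta-1)$.

**Step 1: $(1,1)$-surfaces, $\beta=0$, are excluded.** $\mathcal N=\mathcal O(\alpha)$, $p=\alpha-1$; $\lambda_0>2$ for $p\gg0$, so $K_{X_r}\equiv(L-\lambda_0F)+(\lambda_0-2)F$ is nef and $\operatorname{vol}(X)\ge(\frac43+\eta)(p+1)-6>\frac43p$, a contradiction.

**Step 2: $(1,1)$-surfaces, $\beta\ge1$, are excluded.** $K_{X_r}$ is nef; let $\alpha=\deg\mathcal N\ge0$. $p=\alpha+\beta-1+h^0(\mathcal N^\vee)\le\alpha+\beta$. $L^3\ge(\frac43+\eta)\alpha$, by Proposition 16 if $\alpha>0$ and because $L$ is nef if $\alpha=0$. So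
$$\operatorname{vol}(X)\ge(\tfrac43+\eta)\alpha+6\beta-6\ge\tfrac43p+\eta\alpha+\tfrac{14}3\beta-6>\tfrac43p$$
for $p\gg0$, as $\alpha+\beta\ge p$. Contradiction.

**Step 3: $(1,2)$-surfaces, $\beta\ge1$, are excluded.** Here we pass to étale covers to absorb the constant in the Noether inequality. $K_{X_r}$ is nef and $p=\chi+h^0(\mathcal N^\vee)$ with $\chi=\chi(\omega_B\otimes\mathcal N)=\deg\mathcal N+2(\beta-1)$. A nonzero section of $\mathcal N^\vee$ is a nonzero map $\mathcal N\to\mathcal O$, whose image has degree $\ge0$, so it is onto; hence nonzero sections of $\mathcal N^\vee$ are nowhere zero, $h^0(\mathcal N^\vee)\le2$ and $\chi\ge p-2>0$. For connected étale covers $B_k\to B$ of degree $k$, $X_k=X_r\times_BB_k$ is canonical with $K_{X_k}$ nef, $K_{X_k}^3=k\operatorname{vol}(X)$, $p_g(X_k)\ge k\chi$. For $k$ large $p_g(X_k)\ge11$, and the Noether inequality for the canonical model of $X_k$ gives $k\operatorname{vol}(X)\ge\frac43k\chi-\frac{10}3$. For $k\to\infty$, $\operatorname{vol}(X)\ge\frac43\chi\ge\frac43(p-2)$,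 i.e. $E(X)\ge\frac23$. Contradiction.

**Step 4: $(1,2)$-surfaces, $\beta=0$.** $\mathcal N=\mathcal O(\alpha)\oplus\mathcal O(\alpha')$, $\alpha\ge\alpha'\ge0$, $0<p\le2(\alpha-1)$, so $\alpha\gg0$ and $\lambda_0>2$. $K_{X_r}\equiv(L-\lambda_0F)+(\lambda_0-2)F$ is nef and big ($K_{X_r}^3=L^3-6>0$), and positive on all curves: on vertical ones by $f$-ampleness, on horizontal ones by the second summand. It is semiample by the base point free theorem, so the morphism to the canonical model $X$ is finite and birational, and $X_r=X$. Put $a=\alpha-2$, $b=\alpha'-2$. If $b=-2$, then $p=\alpha-1$ and $K_X^3=L^3-6\ge(\frac43+\eta)(p+1)-6>\frac43p$, a contradiction. So $b\ge-1$, $p=a+b+2$, and $a\ge0$ since $p>0$. $\square$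

**Proof of Theorem A.** Let $p_g(X)\ge P$ with $P$ large and $E(X)<\frac23$. By Proposition 17, $f\colon X\to\mathbb P^1$ satisfies the hypotheses of Theorem B, and $p_g=d+2$, so the $E$ of Theorem B is $E(X)<\frac23$. Hence $f$ is a regular simple fibration. This is the first assertion, and it says that $\epsilon=\frac23$, hence every smaller $\epsilon>0$, has $(\ast)$. The second assertion is Proposition 3. If $\epsilon>\frac23$, the threefolds of Proposition 3 have $\operatorname{vol}=\frac43p_g-\frac{10}3+\frac23<\frac43p_g-\frac{10}3+\epsilon$, $p_g=3m+3$ arbitrarily large, and are not simple fibrations, so $\epsilon$ does not have $(\ast)$. $\square$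

**Corollary 18.** For $p_g(X)\ge P$: $X$ is a regular simple fibration with $N\le3$ if and only if $X$ is a canonical threefold with $E(X)<\frac23$; then $X$ is $2$-Gorenstein and $E\in\{0,\frac16,\frac26,\frac36\}$.

*Proof.* If $X$ is a canonical threefold with $E(X)<\frac23$, Theorem A and (B) give a regular simple fibration with $\frac N6<\frac23$, so $N\le3$. Conversely, a regular simple fibration $X\to B$ has $g(B)\le q(X)=0$. Its fibres are connected, since the degree $0$ part of their canonical ring is $\mathbb C$; its general fibre is a canonical surface with $p_g=2$ and $K^2=\frac{10}{1\cdot1\cdot2\cdot5}=1$; and $X$ is its own relative canonical model. For $p_g\gg0$, Step 4 of Proposition 17, up to and including positivity on all curves and semiampleness, uses only Proposition 16 and shows that $K_X$ is nef, big, semiample and positive on curves, hence ample. By (B), $E=\frac N6\le\frac12<\frac23$ and $X$ is $2$-Gorenstein. $\square$
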